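# Convex hypersurfaces whose section volumes are polynomials: a sheared paraboloid, quadratic parametrizations, and Steiner surfaces

## 1. A shear that turns every tangent section into an ellipse

Consider the map of the plane
$$\Phi(x,y)=(u,v)=(x-y^2,\;y).$$
It is a polynomial diffeomorphism with inverse $(u,v)\mapsto(u+v^2,v)$, and its Jacobian determinant is $1$, so it preserves area. Put
$$\varphi(x,y)=|\Phi(x,y)|^2=(x-y^2)^2+y^2 .$$
In the coordinates $(u,v)$ the function $\varphi$ is the quadratic polynomial $u^2+v^2$. Moreover, an affine function $\ell=\alpha+\beta x+\gamma y$ becomes $\alpha+\beta u+\beta v^2+\gamma v$, which is also a polynomial of degree at most $2$. Hence for every affine $\ell$ the difference $\varphi-\ell$ is, in the coordinates $(u,v)$, a quadratic polynomial with quadratic part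
$$u^2+(1-\beta)v^2 .$$
Suppose that $\beta<1$ and that $\ell$ is the tangent affine function of $\varphi$ at a point. Then the quadratic polynomial has value $0$ and a critical point there, so the region $\{\varphi\le \ell+\tau\}$ is carried by $\Phi$ onto an ellipse $\{(u-u^\circ)^2+(1-\beta)(v-v^\circ)^2\le\tau\}$. Its area is exactly $\pi\tau/\sqrt{1-\beta}$, a linear function of $\tau$.

Now look at the surface $z=(x-y^2)^2+y^2$ in $\mathbb R^3$ and cut it by a plane parallel to a tangent plane, at height $\tau$ above it. The cut projects onto $\{\varphi\le\ell+\tau\}$. So the area of the cut is an exactly linear function of the distance between the two planes, at every point where $\beta<1$. The surface is a quartic.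

Here is one point by hand. At $(x,y)=(\tfrac14,0)$ we have $\varphi=\tfrac1{16}$, $\nabla\varphi=(\tfrac12,0)$ and $\ell=\tfrac x2-\tfrac1{16}$, and
$$\varphi-\ell=u^2+v^2-\tfrac12(u+v^2)+\tfrac1{16}=(u-\tfrac14)^2+\tfrac12v^2 .$$
The region $\{\varphi\le\ell+\tau\}$ has area $\sqrt2\,\pi\tau$. The plane section over it is larger by the factor $\sqrt{1+\frac14}$, and the distance between the planes is $t=\tau/\sqrt{1+\frac14}$. The section area is therefore $\frac{5\sqrt2\,\pi}{4}\,t$.

This surface answers a question about convex hypersurfaces.

## 2. Polynomial integrability, the quadrics, and the statements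

Let $n\ge2$ and let $M\subset\mathbb R^n$ be a strictly convex $C^\infty$ open connected hypersurface with convex hull $\widehat M$. For $a\in M$ let $T_a(M)$ be the tangent hyperplane, and let $\nu_a$ be the unit normal at $a$ directed towards $\widehat M$. For small $t>0$ the boundary of the section $\widehat M\cap(T_a(M)+t\nu_a)$ is contained in $M$, and
$$A^a_M(t)=\mathrm{vol}_{n-1}\big(\widehat M\cap(T_a(M)+t\nu_a)\big)$$
is finite.

**Definition.** $M$ is (locally) polynomially integrable if for every $a\in M$ there is $\varepsilon_a>0$ such that $A^a_M(t)$ is a polynomial in $t$ on $[0,\varepsilon_a)$.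

We use "strictly convex" in this sense: $M$ lies on one side of each of its tangent hyperplanes (this is what makes "directed towards $\widehat M$" meaningful), and near each of its points $M$ is, after a rotation, the graph of a strictly convex $C^\infty$ function with $\widehat M$ above it. Lemma 1 shows that $A_M^a(t)$ for small $t$ then depends only on $M$ near $a$, so the condition is local.

Write $\omega_k$ for the volume of the unit ball of $\mathbb R^k$. Three examples:

* The unit sphere in $\mathbb R^n$. The section at depth $t$ is a ball of radius $\sqrt{1-(1-t)^2}$, so $A(t)=\omega_{n-1}(2t-t^2)^{(n-1)/2}$. For $n=2m+1$ this is a polynomial of degree $2m=n-1$, divisible by $t^m$. For even $n$ it is not a polynomial.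
* The paraboloid $z=|x|^2$, $x\in\mathbb R^{2m}$. With $p=2x^\circ$ the difference from the tangent function at $x^\circ$ is $|x-x^\circ|^2$, so the cut at vertical height $\tau$ projects onto a ball of volume $\omega_{2m}\tau^m$.
* A strictly convex plane curve ($n=2$). At a point of positive curvature the chord length behaves like a positive constant times $t^{1/2}$, which is not the behavior of a polynomial.

Let $\kappa$ denote the Gaussian curvature. The following facts are recalled with the problem. At a point with $\kappa>0$,
$$A^a_M(t)=\omega_{n-1}2^{\frac{n-1}2}\kappa^{-1/2}\,t^{\frac{n-1}2}(1+o(1)),\qquad t\to0+,$$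
so there are no examples in even dimension. In $\mathbb R^n$ with $n=2m+1\ge3$, the following quadrics, listed up to translations and rotations, and their connected open subsets are polynomially integrable:

1. the ellipsoid $a_1^2x_1^2+\dots+a_n^2x_n^2=1$;
2. the sheet $x_n>0$ of $a_1^2x_1^2+\dots+a_{n-1}^2x_{n-1}^2-a_n^2x_n^2=-1$;
3. the elliptic paraboloid $a_1^2x_1^2+\dots+a_{n-1}^2x_{n-1}^2-a_n^2x_n=0$.

The conjecture in Mark Agranovsky, "Locally polynomially integrable surfaces and finite stationary phase expansions", arXiv:1901.03976 (2019), says that these are all: if $M$ is locally polynomially integrable, then $n$ is odd and, after an affine transformation, $M$ is a connected open subset of one of the quadrics 1–3. For even $n$ it is vacuous. Theorem A shows that it is false for every odd $n\ge3$.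

From now on $n=2m+1\ge3$, and points of $\mathbb R^n$ are written $(x,z)$ with $x\in\mathbb R^{2m}$, unless stated otherwise.

**Theorem A.** Let $\varphi(x)=(x_1-x_2^2)^2+x_2^2+x_3^2+\dots+x_{2m}^2$, $G=\{|x|<\frac12\}\subset\mathbb R^{2m}$ and $M=\{(x,\varphi(x)):x\in G\}$. Then $M$ is a connected real-analytic hypersurface with $D^2\varphi>0$, so it is strictly convex. For every $a=(x^\circ,\varphi(x^\circ))\in M$ and all small $t\ge0$,
$$A^a_M(t)=\omega_{2m}(1-p_1)^{-1/2}(1+|p|^2)^{\frac{m+1}2}\,t^m,\qquad p=\nabla\varphi(x^\circ),\quad p_1<1 .$$
No nonzero polynomial of degree $\le2$ vanishes on $M$, so no affine image of $M$ lies in a quadric.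

**Theorem B.** Let $Q_0,\dots,Q_n$ be real quadratic forms on $\mathbb R^n$, $n=2m+1$, let $V\subset\mathbb P^{n-1}(\mathbb R)$ be open with $Q_0\ne0$ on $V$, and put $F=(Q_1/Q_0,\dots,Q_n/Q_0)$. Assume that $F$ is a diffeomorphism of $V$ onto the graph $M$ (up to a rotation of $\mathbb R^n$) of a $C^\infty$ function $\varphi$ with $D^2\varphi>0$ on an open convex set. Then for every $a\in M$, $A^a_M(t)$ is, for small $t$, a polynomial of degree $\le n-1$ divisible by $t^{(n-1)/2}$.

**Theorem C.** Every locally polynomially integrable $M$ is real-analytic on an open dense subset.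

**Theorem D.** Let $M\subset\mathbb R^3$ be as in the problem and contained in $\{g=0\}$, where $g\in\mathbb R[x]$ is irreducible over $\mathbb R$. Let $X\subset\mathbb P^3_{\mathbb C}$ be the projective closure of $\{g=0\}$. The following are equivalent:

* (i) some nonempty open subset of $M$ is locally polynomially integrable;
* (ii) either $X$ is a quadric (then $M$ is an open subset of a quadric 1–3), or $X$ is a quartic which is the birational image of $\mathbb P^2$ under $[Q_0:Q_1:Q_2:Q_3]$, with $Q_i$ real ternary quadratic forms without common complex zero (a real Steiner surface).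

These results do not settle whether non-algebraic examples exist in $\mathbb R^3$, nor the classification for $n\ge5$.

## 3. From section volumes to volumes of sublevel sets

The next lemma replaces the geometry of the convex hull by the sublevel sets of one function.

**Lemma 1.** Let $M_1$ be the graph of a strictly convex $\varphi\in C^\infty(G)$, $G\subset\mathbb R^{n-1}$ open convex (for instance $D^2\varphi>0$). Let $a=(x^\circ,\varphi(x^\circ))$, $p=\nabla\varphi(x^\circ)$, $\ell(x)=\varphi(x^\circ)+p\cdot(x-x^\circ)$, $D_\tau=\{x\in G:\varphi(x)\le\ell(x)+\tau\}$. Then for small $t>0$, with $\tau=t\sqrt{1+|p|^2}$,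
$$A^a_{M_1}(t)=\sqrt{1+|p|^2}\;\mathrm{vol}_{n-1}(D_\tau).\tag{3.1}$$
If $M$ is a strictly convex hypersurface containing $M_1$ as an open part, with $\widehat M$ above $M_1$, then $A^a_M(t)=A^a_{M_1}(t)$ for small $t$.

*Proof.* Here $\nu_a=(-p,1)/\sqrt{1+|p|^2}$, and the plane $E=T_a+t\nu_a$ is $\{z=\ell(x)+\tau\}$. The function $f=\varphi-\ell$ is strictly convex with minimum $f(x^\circ)=0$, so it increases strictly along rays from $x^\circ$. Choose a closed ball $\bar B\subset G$ around $x^\circ$ and let $\mu>0$ be the minimum of $f$ on its boundary. Then $f\ge\mu$ on $G\setminus \bar B$, so for $\tau<\mu$ the set $D_\tau\subset\bar B$ is compact and convex. It is a neighborhood of $x^\circ$, and its boundary is $\{f=\tau\}$.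

The epigraph $\{x\in G,\ z\ge\varphi(x)\}$ is convex and contains $M_1$, hence contains $\widehat{M_1}$. So the section $\widehat{M_1}\cap E$ lies over $D_\tau$. Conversely, the points of $E$ over $\partial D_\tau$ lie in $M_1$, and $D_\tau$ is the convex hull of its boundary (a line through an interior point meets the boundary on both sides). So the section is exactly the part $E_t$ of $E$ over $D_\tau$. Projection from $E$ to $\mathbb R^{n-1}$ divides $(n-1)$-volume by $\sqrt{1+|p|^2}$, and (3.1) follows.

For the second claim let $K=\widehat M\cap E\supset E_t$, and suppose there is $y\in K\setminus E_t$. Take $e$ in the interior of $E_t$ relative to $E$. All points of the segment $[e,y)$ are interior points of the convex set $K$ relative to $E$. Let $b$ be the last point of this segment in the closed set $E_t$. Then $b\ne y$ and $b\in\partial E_t\subset M$. The hyperplane $T_b(M)$ has $\widehat M$ on one side. It differs from $E$, since the gradient of a strictly convex function is injective and therefore $\nabla\varphi\neq p$ at the projection of $b$. So $T_b(M)\cap E$ is a hyperplane of $E$ through $b$ with $K$ on one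 side, and $b$ cannot be interior to $K$. This is a contradiction, so $K=E_t$. $\square$

**Lemma 2.** In Lemma 1 let $D^2\varphi(x^\circ)>0$. Then $\mathrm{vol}(D_\tau)=\omega_{n-1}(2\tau)^{\frac{n-1}2}\det D^2\varphi(x^\circ)^{-1/2}(1+o(1))$ as $\tau\to0+$.

*Proof.* Substitute $x=x^\circ+\sqrt\tau\,y$. The rescaled sets are $\{y: f(x^\circ+\sqrt\tau y)/\tau\le1\}$. Near $x^\circ$ we have $f(x)\ge c|x-x^\circ|^2$ with $c>0$, so these sets stay in $|y|\le c^{-1/2}$. Also $f(x^\circ+\sqrt\tau y)/\tau\to\frac12D^2\varphi(x^\circ)(y,y)$ uniformly on compact sets. By dominated convergence their volumes tend to the volume of the ellipsoid $\frac12D^2\varphi(x^\circ)(y,y)\le1$. $\square$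

**Lemma 3.** If $\varphi$ is strictly convex and $C^\infty$ on a ball, then $D^2\varphi>0$ on an open dense subset. Hence every strictly convex $C^\infty$ hypersurface has $\kappa>0$ on an open dense subset.

*Proof.* The map $\nabla\varphi$ is continuous and injective, so it is open (invariance of domain). If $\det D^2\varphi$ vanished on a nonempty open set $U$, then $\nabla\varphi(U)$ would consist of critical values of $\nabla\varphi$, hence have measure $0$ by Sard's theorem, although it is open and nonempty. Since $D^2\varphi\ge0$, the condition $\det D^2\varphi\ne0$ means $D^2\varphi>0$, and this is equivalent to $\kappa>0$. $\square$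

For even $n$, Lemmas 1–3 give a point where $A^a_M(t)$ is asymptotic to a positive constant times $t^{(n-1)/2}$ with a non-integer exponent. So no polynomially integrable hypersurface exists there.

## 4. The sheared paraboloid in every odd dimension: proof of Theorem A

**Step 1: convexity.** The purpose is to make Lemma 1 applicable. Put $u_1=x_1-x_2^2$. Since $D^2(u_1^2)(\xi,\xi)=2(du_1(\xi))^2+2u_1D^2u_1(\xi,\xi)$ and $D^2u_1(\xi,\xi)=-2\xi_2^2$,
$$D^2\varphi(\xi,\xi)=2(\xi_1-2x_2\xi_2)^2+2(1-2u_1)\xi_2^2+2\sum_{j\ge3}\xi_j^2 .$$
On $G$ we have $u_1\le x_1<\frac12$. So if the right side vanishes, then $\xi_2=0$, then $\xi_1=0$, and all $\xi_j=0$. Hence $D^2\varphi>0$ on $G$. Clearly $M$ is connected and real-analytic.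

**Step 2: the volume.** The purpose is to compute $\mathrm{vol}(D_\tau)$ exactly. The map $\Phi(x)=(x_1-x_2^2,x_2,\dots,x_{2m})$ is a diffeomorphism of $\mathbb R^{2m}$ with Jacobian $1$. It maps $D_\tau$ onto $\{u\in\Phi(G):q(u)\le\tau\}$ with
$$q(u)=|u|^2-\ell(u_1+u_2^2,u_2,\dots,u_{2m}),$$
a quadratic polynomial with quadratic part
$$\mathcal Q(u)=u_1^2+(1-p_1)u_2^2+\sum_{j\ge3}u_j^2 .$$
Here $p_1=\partial_1\varphi(x^\circ)=2\big(x_1^\circ-(x_2^\circ)^2\big)<1$, so $\mathcal Q>0$. Since $q\circ\Phi=\varphi-\ell$ has value $0$ and a critical point at $x^\circ$, the polynomial $q$ has value $0$ and a critical point at $u^\circ=\Phi(x^\circ)$, so $q(u)=\mathcal Q(u-u^\circ)$. For small $\tau$ the full ellipsoid $\{\mathcal Q(u-u^\circ)\le\tau\}$ lies in the open set $\Phi(G)$, and therefore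
$$\mathrm{vol}(D_\tau)=\omega_{2m}\tau^m(1-p_1)^{-1/2}.$$
Insert this in (3.1) with $\tau^m=t^m(1+|p|^2)^{m/2}$. The powers of $1+|p|^2$ add up to $\frac12+\frac m2=\frac{m+1}2$, which is the stated formula; at $t=0$ both sides are $0$.

**Step 3: $M$ lies on no quadric.** Let $P(x,z)\neq0$ be a polynomial vanishing on $M$. Divide by $z-\varphi(x)$, which is monic in $z$: $P=(z-\varphi)S+R$ with $R=R(x)$. Then $R=P(x,\varphi(x))$ vanishes on the open set $G$, so $R=0$. Thus $P$ is divisible by $z-\varphi(x)$, which has total degree $4$ (its term of degree $4$ is $-x_2^4$), and $\deg P\ge4$. So no nonzero polynomial of degree $\le2$ vanishes on $M$. Affine images of quadrics are quadrics, so no affine image of $M$ lies in a quadric. $\blacksquare$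

Thus the conjecture fails for every odd $n\ge3$.

## 5. Why the shear has to be quadratic

A natural first guess is that any area-preserving shear of the paraboloid should do. Take $n=3$ and $\varphi=(x_1-x_2^3)^2+x_2^2$ near the origin. With $u_1=x_1-x_2^3$ the Hessian is $2(\xi_1-3x_2^2\xi_2)^2+2(1-6x_2u_1)\xi_2^2>0$ near $0$. At the origin all is well: the cuts are carried to discs and $A(t)=\pi t$.

At another point, with $p=\nabla\varphi(x^\circ)$, the affine function $\ell$ becomes $\ell_0+p_1(u_1+u_2^3)+p_2u_2$, which is cubic when $p_1\ne0$. The argument stops here, and so does the conclusion. Completing the square in $u_1$ and expanding at the critical point,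
$$\varphi-\ell=(u_1-u_1^\circ)^2+bv^2-p_1v^3,\qquad v=u_2-u_2^\circ,\quad b=1-3p_1u_2^\circ>0 .$$
Put $s=v\sqrt{b-p_1v}$, a local coordinate near $v=0$. The region becomes $\{(u_1-u_1^\circ)^2+s^2\le\tau\}$, with area
$$\int_{-\sqrt\tau}^{\sqrt\tau}2\sqrt{\tau-s^2}\;v'(s)\,ds=\sum_{k\ge0}(2k+1)\,[s^{2k+1}]v\cdot 2\tau^{k+1}\!\int_{-1}^1\varsigma^{2k}\sqrt{1-\varsigma^2}\,d\varsigma .$$
Write $s=\sqrt b\,v\,(1-ev)^{1/2}$ with $e=p_1/b$. Lagrange inversion gives
$$[s^{N}]v=b^{-N/2}\,\frac1N\,[v^{N-1}](1-ev)^{-N/2}=b^{-N/2}\,\frac{e^{N-1}}{N}\cdot\frac{\frac N2(\frac N2+1)\cdots(\frac N2+N-2)}{(N-1)!}.$$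
For odd $N$ and $p_1\ne0$ this is positive. So every coefficient of the area in $\tau$ is positive, and the area is not a polynomial at any point with $p_1=2(x_1-x_2^3)\ne0$. What the shear of Section 1 has is that all of $1,x_1,\dots,x_{2m},z$ are at most quadratic in the parameters. Theorem B shows how far this goes.

## 6. Quadratic parametrizations: proof of Theorem B

For a quadratic form $Q$ write $Q(v,w)$ for its polar bilinear form, so $Q(v,v)=Q(v)$. In Theorem A the denominator is $Q_0=w_0^2$, which equals $1$ in the chart $w_0=1$. In general there is a denominator and a nonconstant Jacobian, and the point is that their powers cancel.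

**Step 1: coordinates adapted to the point.** The purpose is to make $z-\ell$ a quotient of two functions with no linear terms. The rotation replaces $Q_1,\dots,Q_n$ by linear combinations, so assume $x_i=Q_i/Q_0$ $(i\le2m)$ and $z=Q_n/Q_0$. Fix $a=F([w_a])$, and let $\ell=\ell_0+\sum p_ix_i$ and $D_\tau$ be as in Lemma 1. Changing all signs of the $Q_i$ if needed and scaling $w_a$, assume $Q_0(w_a)=1$. On $M$,
$$z-\ell(x)=\frac P{Q_0},\qquad P=Q_n-\ell_0Q_0-\sum p_iQ_i ,$$
and $P$ is a quadratic form. Near $w_a$ we have $Q_0>0$ and $z-\ell\ge0$, so $P\ge0$ there, while $P(w_a)=0$. So $w_a$ is a critical point of $P$, that is, $P(w_a,\cdot)=0$. Let $W=\{w:Q_0(w_a,w)=0\}$. Since $Q_0(w_a,w_a)=1$, we have $\mathbb R^n=\mathbb Rw_a\oplus W$, and $w\in W\mapsto[w_a+w]$ is a chart of projective space around $[w_a]$. In it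
$$Q_0(w_a+w)=1+\beta(w),\qquad P(w_a+w)=\pi(w),\qquad\beta=Q_0|_W,\quad\pi=P|_W .$$

**Step 2: $\pi$ is positive definite.** The purpose is to normalize $\pi$. In the chart, $\varphi(x(w))-\ell(x(w))=\pi(w)/(1+\beta(w))$. The map $w\mapsto x(w)$ is a local diffeomorphism at $0$, because $F$ is a diffeomorphism onto a graph over $x$. Comparing quadratic Taylor terms at $w=0$ gives $\pi(w)=\frac12D^2\varphi(x^\circ)(\dot x,\dot x)$ with $\dot x=dx_0(w)$. So $\pi$ is positive definite, and we choose linear coordinates on $W\cong\mathbb R^{2m}$ with $\pi(w)=|w|^2$.

**Step 3: the Jacobian has a numerator of degree at most $2m+1$.** Let $q=1+\beta$ and $x_i=Y_i/q$, $Y_i(w)=Q_i(w_a+w)$. Put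
$$J=\det\begin{pmatrix}q&\partial_jq\\Y_i&\partial_jY_i\end{pmatrix}_{1\le i,j\le2m}.$$
Subtracting $Y_i/q$ times the first row from the row of $Y_i$ leaves the entries $0$ and $\partial_jY_i-Y_i\,\partial_jq/q=q\,\partial_jx_i$. Hence $J=q\cdot q^{2m}\det(\partial_jx_i)$, i.e.
$$\det(\partial_jx_i)=q^{-(2m+1)}J .$$
The entries of $J$ look quadratic, but use Euler's identity. Let $v_0,v_1,\dots,v_{2m}$ be the linear coordinates of $\mathbb R^n$ with $v=v_0w_a+\sum v_jw_j$-direction, so that the chart is $v_0=1$, $v_j=w_j$. Then $2Q_i=\partial_{v_0}Q_i+\sum_jw_j\,\partial_{v_j}Q_i$ at $v=w_a+w$. So the first column of the matrix is $\frac12$ of the column $(\partial_{v_0}Q_i)_{0\le i\le 2m}$ plus a combination of the other columns, and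
$$J=\tfrac12\det\big(\partial_{v_k}Q_i(w_a+w)\big)_{0\le i,k\le2m}.$$
All entries are polynomials in $w$ of degree $\le1$. So $J=\sum_{k=0}^{2m+1}J_k$ with $J_k$ homogeneous of degree $k$.

**Step 4: the integral.** The purpose is to compute $\mathrm{vol}(D_\tau)$. Choose $r_0>0$ such that on $|w|<r_0$ the chart $w\mapsto x$ is a diffeomorphism onto a neighborhood of $x^\circ$ and $|\beta|<\frac12$. For small $\tau$ the set $D_\tau$ lies in this neighborhood, and it corresponds to
$$\Delta_\tau=\{|w|<r_0:\ |w|^2\le\tau(1+\beta(w))\}.$$
The Jacobian has constant sign, so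
$$\mathrm{vol}(D_\tau)=\pm\sum_k\int_{\Delta_\tau}J_k(w)\,(1+\beta(w))^{-(2m+1)}\,dw .$$
Because $\beta$ is even, $\Delta_\tau=-\Delta_\tau$, and the terms with odd $k$ vanish. Only $k=2j$ with $0\le j\le m$ remains. Write $w=r\theta$, $|\theta|=1$, and on each ray put
$$\sigma=\frac{r^2}{1+r^2\beta(\theta)} .$$
Since $d\sigma/d(r^2)=(1+r^2\beta(\theta))^{-2}>0$, $\sigma$ increases with $r$, and
$$r^2=\frac{\sigma}{1-\sigma\beta(\theta)},\qquad1+r^2\beta(\theta)=\frac1{1-\sigma\beta(\theta)},\qquad2r\,dr=\frac{d\sigma}{(1-\sigma\beta(\theta))^2}.$$
For small $\tau$ the set $\Delta_\tau$ is $\{0\le\sigma\le\tau\}$ on every ray. The term $k=2j$ becomes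
$$\int_{S^{2m-1}}J_{2j}(\theta)\int r^{2j+2m-1}(1-\sigma\beta(\theta))^{2m+1}\,dr\,d\theta
=\frac12\int_0^\tau\sigma^{j+m-1}\int_{S^{2m-1}}J_{2j}(\theta)\,(1-\sigma\beta(\theta))^{m-j}\,d\theta\,d\sigma ,$$
because $r^{2j+2m-1}dr=(r^2)^{j+m-1}\,r\,dr$ and the exponents of $1-\sigma\beta$ add up to $-(j+m-1)-2+(2m+1)=m-j$. This exponent is $\ge0$ since $j\le m$, so the integrand is a polynomial in $\sigma$ with terms of degree between $j+m-1$ and $2m-1$. Hence $\mathrm{vol}(D_\tau)$ is a polynomial in $\tau$ of degree $\le2m=n-1$ divisible by $\tau^m$. Lemma 1 gives the claim for $A_M^a(t)$. $\blacksquare$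

**Examples.** Theorem A is the case $Q_0=w_0^2$, $x_1=(w_0w_1+w_2^2)/w_0^2$, $x_i=w_i/w_0$ for $i\ge2$, $z=(w_1^2+\dots+w_{2m}^2)/w_0^2$: put $w_0=1$ and read $u_1=w_1$, $u_i=w_i$.

The quadrics 1–3 are covered too. Let $b$ be a point of such a quadric $\{G=0\}$, and write $G(b+w)=G_1(w)+G_2(w)$ with $G_i$ homogeneous of degree $i$. For another point $x$ of the same sheet and $w=x-b$, we have $G_2(w)\ne0$: otherwise also $G_1(w)=0$ and the whole line through $b$ and $x$ would lie on the quadric, while the sheet contains no segment. The point where the line $b+\mathbb Rw$ meets the quadric again is $b-\frac{G_1(w)}{G_2(w)}w$, that is,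
$$x_i=\frac{b_iG_2(w)-G_1(w)w_i}{G_2(w)} .$$
This smooth map $F$ inverts $x\mapsto[x-b]$. So near any point $a\ne b$ of the sheet $x\mapsto[x-b]$ is an injective immersion between manifolds of equal dimension, hence a diffeomorphism onto an open $V$, and $F$ is its inverse. The numerators and $G_2$ are quadratic forms, the quadrics 1–3 have $\kappa>0$, and Theorem B applies to a small piece around $a$. The sphere in Section 2 shows that the degree $n-1$ is attained.

## 7. Moments of sublevel sets and analyticity: proof of Theorem C

The obvious attempt is to read off $\varphi$ from the coefficients of the polynomials $A^a_M$, but these coefficients are a priori only smooth functions of $a$. What makes them analytic is a chain of identities between moments of the same sublevel sets, in which all functions are polynomials in one variable.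

We recall the tools. The Legendre transform of $\varphi$ with $D^2\varphi>0$ is $\varphi^*(p)=p\cdot x-\varphi(x)$ at the point $x=x(p)$ with $\nabla\varphi(x)=p$. Then $\nabla\varphi^*(p)=x(p)$ and $D^2\varphi^*=(D^2\varphi)^{-1}$. For instance, $\varphi=|x|^2/2$ gives $\varphi^*=|p|^2/2$. The Bernstein–Walsh inequality says that a polynomial $f$ of degree $\le k$ with $|f|\le A$ on $[-1,1]$ satisfies $|f(\zeta)|\le A\,|\zeta+\sqrt{\zeta^2-1}|^k$ for complex $\zeta\notin[-1,1]$ (with the root of modulus $>1$). For $|\zeta|\le2$ the factor is at most $(2+\sqrt5)^k\le5^k$.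

**Step 1: localization.** It suffices to find, in an arbitrary nonempty open subset of $M$, a nonempty open subset on which $M$ is real-analytic. The dimension is odd, $n=2m+1$, by the end of Section 3. By Lemma 3 we may work near a point with $D^2\varphi>0$: let $\varphi\in C^\infty(G)$, $D^2\varphi>0$, with $G$ an open ball centered at $0$. Then $\nabla\varphi$ is a diffeomorphism onto its open image. Put
$$D(p,c)=\{x\in G:\varphi(x)\le p\cdot x+c\},\qquad B_\alpha(p,c)=\int_{D(p,c)}x^\alpha\,dx .$$
The function $\varphi(x)-p\cdot x$ has minimum $-\varphi^*(p)$ at $x(p)$. Choose $\rho>0$ with $\{|x|\le\rho\}\subset G$. For $p$ in a small open ball $P$ around $\nabla\varphi(0)$ we have $|x(p)|<\rho$ and, by continuity, $\varphi(x)-p\cdot x+\varphi^*(p)\ge\varepsilon_1$ on $|x|=\rho$ with a fixed $\varepsilon_1>0$. By convexity the same holds for $|x|\geq\rho$ in $G$. So for $p\in P$ and $-\varphi^*(p)<c<-\varphi^*(p)+\varepsilon_1$ the set $D(p,c)$ is compact and contained in $\{|x|\le\rho\}$.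

**Step 2: the moments are smooth.** Along the ray $x(p)+s\theta$, $|\theta|=1$, the function $\varphi-p\cdot x$ has derivative $0$ at $s=0$ and positive second derivative, so its derivative is positive for $s>0$. The implicit function theorem gives a smooth $R(p,c,\theta)$ with $D(p,c)=\{x(p)+s\theta:0\le s\le R(p,c,\theta)\}$, and $B_\alpha=\int_{S^{2m-1}}\int_0^Rs^{2m-1}(x(p)+s\theta)^\alpha\,ds\,d\theta$ is $C^\infty$ in $(p,c)$.

**Step 3: one degree bound on an open set of $p$.** The tangent function at $x(p)$ is $p\cdot x-\varphi^*(p)$, so $D_\tau=D(p,-\varphi^*(p)+\tau)$. By Lemma 1, polynomial integrability says that for each $p$ the function $B_0(p,\cdot)$ is a polynomial on some interval $(-\varphi^*(p),-\varphi^*(p)+\varepsilon_p)$. For $N>1/\varepsilon_1$ let $F_N$ be the set of $p\in P$ for which $B_0(p,\cdot)$ is a polynomial of degree $\le N$ on $(-\varphi^*(p),-\varphi^*(p)+\frac1N)$. These sets cover $P$. They are closed in $P$: if $p_k\to p$ with $p_k\in F_N$, the functions $B_0(p_k,-\varphi^*(p_k)+\tau)$ of $\tau\in(0,\frac1N)$ converge pointwise, and a pointwise limit of polynomials of degree $\le N$ is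 such a polynomial (interpolate at $N+1$ nodes). By Baire's theorem some $F_N$ contains a ball $P_1$ with center $p_1$. Let $I$ be the closed interval from $-\varphi^*(p_1)+\frac1{3N}$ to $-\varphi^*(p_1)+\frac2{3N}$, with length denoted $2l$, and let $P_2\subset P_1$ be a smaller ball around $p_1$ on which $|\varphi^*(p)-\varphi^*(p_1)|<\frac1{3N}$. Then $I\subset(-\varphi^*(p),-\varphi^*(p)+\frac1N)$ for all $p\in P_2$.

**Step 4: trading $p$-derivatives for $c$-derivatives.** Let $C_\alpha(p,c)=\int_G(p\cdot x+c-\varphi(x))_+\,x^\alpha\,dx$. The integrand is Lipschitz in $(p,c)$ and the set $\{\varphi=p\cdot x+c\}$ has measure $0$, so differentiating under the integral gives $\partial_cC_\alpha=B_\alpha$ and $\partial_{p_j}C_\alpha=B_{\alpha+e_j}$. These are smooth, so $C_\alpha$ is smooth and mixed derivatives commute: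
$$\partial_cB_{\alpha+e_j}=\partial_{p_j}B_\alpha .\tag{7.1}$$
Two consequences hold on $P_2\times I$, by induction on $|\alpha|$. First, $B_\alpha$ is a polynomial in $c$ of degree $\le N+|\alpha|$ with coefficients $C^\infty$ in $p$. For $\alpha=0$ this is interpolation at $N+1$ fixed nodes in $I$. If it holds for $\alpha$, then by (7.1) $\partial_cB_{\alpha+e_j}$ is a polynomial in $c$ of degree $\le N+|\alpha|$ with smooth coefficients; integrate from a fixed node. Second, $\partial_p^\alpha B_0=\partial_c^{|\alpha|}B_\alpha$, since
$$\partial_p^{\alpha+e_j}B_0=\partial_{p_j}\partial_c^{|\alpha|}B_\alpha=\partial_c^{|\alpha|}\partial_{p_j}B_\alpha=\partial_c^{|\alpha|+1}B_{\alpha+e_j}.$$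

**Step 5: analytic bounds.** Let $K$ be the volume of $\{|x|\le\rho\}$. Then $|B_\alpha|\le K\rho^{|\alpha|}$ on $P_2\times I$. By Bernstein–Walsh, $|B_\alpha|\le5^{N+|\alpha|}K\rho^{|\alpha|}$ for $c$ in the complex disc of radius $2l$ about the center of $I$. Each point of $I$ is the center of a disc of radius $l$ inside this one, and Cauchy's estimate gives
$$|\partial_p^\alpha B_0|=|\partial_c^{|\alpha|}B_\alpha|\le|\alpha|!\;l^{-|\alpha|}\,5^{N+|\alpha|}K\rho^{|\alpha|}\qquad\text{on }P_2\times I .$$
Since $|\alpha|!\le(2m)^{|\alpha|}\alpha!$, the Taylor series of $B_0(\cdot,c)$ converges to it near each point of $P_2$. So $B_0(\cdot,c)$ is real-analytic on $P_2$ for each $c\in I$, and by interpolation so are the coefficients $\beta_k$ in $B_0(p,c)=\sum_{k\le N}\beta_k(p)c^k$.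

**Step 6: recovering $\varphi$.** For $p\in P_2$ the polynomial $\sum\beta_k(p)c^k$ agrees with $B_0(p,\cdot)$ on all of $(-\varphi^*(p),-\varphi^*(p)+\frac1N)$, since both are polynomials there and agree on $I$. By Lemma 2 it vanishes to order exactly $m$ at $c=-\varphi^*(p)$. So $-\varphi^*(p)$ is a simple zero of $\partial_c^{m-1}\sum\beta_k(p)c^k$. By the analytic implicit function theorem and the continuity of $\varphi^*$, the function $\varphi^*$ is real-analytic on $P_2$. Its Hessian is invertible, so $p\mapsto\nabla\varphi^*(p)=x(p)$ has a real-analytic inverse $x\mapsto p(x)$, and $\varphi(x)=p(x)\cdot x-\varphi^*(p(x))$ is real-analytic on the open set $\nabla\varphi^*(P_2)$. $\blacksquare$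

## 8. Notions from complex surfaces used for the algebraic case

Now $n=3$, points of $\mathbb R^3$ are $(x_1,x_2,x_3)$, $H_\infty\subset\mathbb P^3$ is the plane at infinity, and planes that are graphs over $(x_1,x_2)$ are written $x_3=p_1x_1+p_2x_2+c$ with coordinates $(p,c)\in\mathbb C^3$.

**Resolution.** Every irreducible projective surface $X$ has a normalization, and the normalization has a minimal resolution. Let $\nu:\tilde X\to X$ be the composite. Then $\tilde X$ is a smooth projective surface, $\nu$ is an isomorphism over the smooth locus $X_{sm}$, and $\tilde X$ is unique up to a unique isomorphism over $X$. If $X$ is defined over $\mathbb R$, the uniqueness lifts complex conjugation to an antiholomorphic involution $\tilde\tau$ of $\tilde X$. Example: the quartic of Section 1 is the image of $\mathbb P^2$ under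
$$[w_0^2:\ w_0w_1+w_2^2:\ w_0w_2:\ w_1^2+w_2^2].$$
These forms have no common zero ($w_0=0$ forces $w_2=0$, then $w_1=0$), and the map is birational, since $w_2/w_0=x_2$ and $w_1/w_0=x_1-x_2^2$. It is finite, because the pull-back of $O(1)$ is the ample $O(2)$. So $\tilde X=\mathbb P^2$ here.

**Dual variety.** For an irreducible curve or surface $Z\subset\mathbb P^3$, $Z^\vee$ is the closure in the dual space of the set of planes containing the tangent space $T_zZ$ at some smooth point $z$. Example: for the unit sphere, the plane $x_3=p\cdot x+c$ is tangent iff $c^2=1+p_1^2+p_2^2$. Near the lower hemisphere $\varphi=-\sqrt{1-|x|^2}$ this reads $c=-\sqrt{1+|p|^2}=-\varphi^*(p)$.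

**Lemma 4.** Let $Z\subset\mathbb P^3$ be an irreducible curve or surface with $\dim Z^\vee=2$. There is a dense open $U\subset Z^\vee$ consisting of smooth points of $Z^\vee$ such that, if $H\in U$ contains $T_zZ$ with $z\in Z_{sm}$, then $z$ is the point of $\mathbb P^3$ that corresponds to the tangent plane of $Z^\vee$ at $H$. In particular $z$ is determined by $H$.

*Proof.* The set of pairs $(z,H)$ with $z\in Z_{sm}$, $H\supset T_zZ$ is smooth, irreducible, of dimension $2$, and dominates $Z^\vee$. By generic smoothness its projection to $Z^\vee$ is a submersion over a dense open $U$ of smooth points. So for $H\in U$ every tangent vector $\dot H$ of $Z^\vee$ at $H$ comes from a tangent vector $(\dot z,\dot H)$ of the set of pairs at $(z,H)$. In homogeneous coordinates, $\langle z,H\rangle=0$ gives $\langle\dot z,H\rangle+\langle z,\dot H\rangle=0$, and $\langle\dot z,H\rangle=0$ because $\dot z$ is tangent to $Z$ at $z$ and $H\supset T_zZ$. Hence $\langle z,\dot H\rangle=0$ for all $\dot H$. $\square$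

**Vanishing cycles.** The fibers $y_1^2+y_2^2=s$ in a small ball are annuli for small $s\ne0$, and for $s=0$ a pair of discs $y_1\pm iy_2=0$ crossing at $0$. For $s>0$ the core of the annulus is the real circle, the vanishing cycle $\delta$. For a family of smooth curves over a punctured disc, which at $s=0$ acquires exactly one such node and is trivial away from it, the loop around $s=0$ acts as a Dehn twist along $\delta$, and by Picard–Lefschetz $T(x)=x\pm\langle x,\delta\rangle\delta$ on $H_1$ of the fiber. The twist is supported near $\delta$, so the same formula holds after points far from $\delta$ are removed from the fibers.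

We shall also use the following classical theorems. Ehresmann: a proper submersion is locally trivial, compatibly with a closed submanifold that is itself submersive over the base. Deligne (Théorie de Hodge II, Thm. 4.2.6): for a smooth projective family over a smooth connected complex variety $S$, the representation of $\pi_1(S)$ on the rational cohomology of a fiber is semisimple. Hodge index: on a smooth projective surface the intersection form on numerical classes has exactly one positive square, so it is negative definite on the orthogonal complement of a class with positive square. Adjunction: $2g-2=C^2+K\cdot C$ for a smooth curve $C$ of genus $g$. Castelnuovo: a smooth projective surface with $q=P_2=0$ is rational.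

## 9. Steiner surfaces are polynomially integrable: (ii) implies (i) in Theorem D

**Step 1: $g$ is irreducible over $\mathbb C$.** This makes $X$ an irreducible surface. If $g$ were reducible over $\mathbb C$, then $g=\pm h\bar h$ up to a positive constant, with $h,\bar h$ coprime. At a real zero both $h$ and $\bar h$ vanish, so $M$ would lie in the real points of $\{h=\bar h=0\}$, a set of dimension $\le1$. This is impossible.

So $X$ is irreducible and defined over $\mathbb R$; put $d=\deg X$. A proper Zariski-closed subset of $X$ has complex dimension $\le1$, so its real points have dimension $\le1$, and it meets $M$ in a nowhere dense set. At a point of $M$ that is smooth on $X$, the real points $X(\mathbb R)$ form a real-analytic surface, and $M$, a surface inside it, coincides locally with $X(\mathbb R)$.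

**Step 2: quadrics.** This checks the first alternative of (ii), including the parenthesis. By Lemma 3, $M$ has a point with $\kappa>0$. A one-sheeted hyperboloid or hyperbolic paraboloid has $\kappa<0$, and cones and cylinders have $\kappa=0$. So if $X$ is a quadric, $\{g=0\}$ is an ellipsoid, a two-sheeted hyperboloid or an elliptic paraboloid. It is a smooth surface, and $M$ is open in it and connected, hence an open subset of a quadric 1–3, which is polynomially integrable.

**Step 3: Steiner surfaces.** Let $X$ be the birational image of $F=[Q_0:\dots:Q_3]$ with real $Q_i$ without common zero. There is a proper closed $Z\subset X$ such that $F$ is an isomorphism over $X\setminus Z$: birationality gives open sets $V'\subset\mathbb P^2$, $U'\subset X$ with $V'\cong U'$, and one removes from $U'$ the closed set $F(\mathbb P^2\setminus V')$, which has dimension $\le1$. By Lemma 3 and Step 1 there is $a\in M\setminus Z$ that is a smooth point of $X$ with $\kappa(a)>0$. It has a unique preimage $w$. As $F$ and $a$ are real, $\bar w$ is also a preimage, so $w$ is real. Also $Q_0(w)\ne0$ since $a\notin H_\infty$. As $F$ is an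 isomorphism near $w$, it maps a real neighborhood of $w$ diffeomorphically onto a neighborhood of $a$ in $X(\mathbb R)$, that is, in $M$. After shrinking and a rotation this is the graph of a function with $D^2\varphi>0$ over an open convex set, and Theorem B gives (i).

## 10. From polynomial areas to a separating oval

Assume (i). The plan is to follow the area function around loops in the complex space of planes. A polynomial does not change along a small loop, while the cycle it integrates over changes by the Picard–Lefschetz formula. Comparing the two forces the oval cut by a plane to separate the complex curve in that plane. For the quartic of Section 1 one can see the outcome at once: in the parameter plane the section by the tangent plane is $(u-u^\circ)^2+(1-p_1)(v-v^\circ)^2=0$, a pair of conjugate lines.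

Let $\nu:\tilde X\to X$, $\tilde\tau$ be as in Section 8, $L=\nu^*O(1)$ (base point free, $L^2=d$), $C_H=\nu^*H$ for a plane $H$, and $\mathcal D=\nu^{-1}(H_\infty)$ with reduced structure. By Bertini a general $C_H$ is smooth and connected. By Lemma 3 and Section 9, Step 1, rotate coordinates so that part of the given open subset of $M$ consists of smooth points of $X$ and is a graph $x_3=\varphi(x_1,x_2)$ with $D^2\varphi>0$. There $\varphi$ is real-analytic, and $X^\vee$ contains the complexified graph $c=-\varphi^*(p)$, with $p$ in a connected complex neighborhood of a real open set. So $\dim X^\vee=2$, and $X^\vee$ is irreducible.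

We note for repeated use: a proper closed subset $Z\subsetneq X^\vee$ does not contain the real planes $(p,-\varphi^*(p))$ with $p$ in any nonempty real open set. Indeed $\dim Z\le1$, so some polynomial $f$ vanishing on $Z$ does not vanish identically on the complexified graph, and the holomorphic function $f(p,-\varphi^*(p))\not\equiv0$ cannot vanish on a real open set.

**Step 1: the planes with singular $C_H$.** The purpose is to show that a general tangent plane gives a curve with one singular point. Let $\Sigma_1=\{H:C_H\text{ singular}\}$, let $R=\{x\in\tilde X:d\nu_x\text{ not injective}\}$ (closed, of dimension $\le1$), and let $Y$ be the closed set of $H$ for which $C_H$ is singular at some point of $R$. We claim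
$$X^\vee\not\subset Y .$$
Otherwise, $X^\vee$ being irreducible, it lies in the part of $Y$ that comes from one irreducible component $R_i$ of $R$.

Suppose first that $\nu(R_i)$ is a point $b=[b_0:b_1:b_2:b_3]$. Then every $H\in X^\vee$ contains $b$, so $b_3=p_1b_1+p_2b_2+cb_0$ on $X^\vee$. If $b_0\ne0$, this makes $\varphi^*$ affine, which is impossible since $D^2\varphi^*$ is invertible. If $b_0=0$, then $(b_1,b_2)\ne(0,0)$ (otherwise $b_3=0$ too), and $p$ alone is restricted, which is impossible since $p$ ranges over an open set. This argument shows that $X^\vee$ is contained in no hyperplane $\{H\ni b\}$.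

Suppose next that $\nu(R_i)=\Gamma$ is a curve. Except at finitely many points $x\in R_i$, the curve $R_i$ is smooth and $\nu|_{R_i}$ is immersive at $x$. If $C_H$ is singular at such an $x$, the equation of $H$ pulled back to $R_i$ vanishes to order $\ge2$, so $H$ contains the tangent line of the corresponding branch of $\Gamma$ at $\nu(x)$. The pairs ($x$, plane containing this line) form a $\mathbb P^1$-bundle over an irreducible curve, in which those with $\nu(x)\in\Gamma_{sm}$ are dense, so all these $H$ lie in $\Gamma^\vee$. Hence $X^\vee$ is contained in $\Gamma^\vee$ together with finitely many hyperplanes $\{H\ni b_k\}$. It is irreducible and in none of the latter, so $X^\vee\subset\Gamma^\vee$. As $\Gamma^\vee$ is irreducible of dimension $\le2$, they are equal. By Lemma 4 for $X$ and for $\Gamma$, for $H$ in a dense open subset of $X^\vee=\Gamma^\vee$ the smooth point of $X$ where $H$ is tangent and the point of $\Gamma$ where $H$ is tangent both correspond to the tangent plane of $X^\vee$ at $H$, so they coincide (for $H$ in a dense open subset such points exist on both). These tangency points are dense in $X$,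 since $X_{sm}$ maps dominantly to $X^\vee$. So $X\subset\Gamma$, absurd. The claim is proved.

Now let $H\in X^\vee\setminus Y$ be general. A singular point $x$ of $C_H$ is not in $R$, and $H$ is the unique plane containing $\nu(x)$ and the image of $d\nu_x$. The $x\notin R$ with $\nu(x)\notin X_{sm}$ form a set of dimension $\le1$, and so do their planes; a general $H$ avoids them. So $\nu(x)\in X_{sm}$ and, by Lemma 4, $x$ is unique. It exists, because the planes tangent at smooth points of $X$ contain a dense open subset of $X^\vee$. Thus for general $H\in X^\vee$, $C_H$ is singular at exactly one point.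

**Step 2: behavior at infinity.** The purpose is to keep the punctures $C_H\cap\mathcal D$ under control. Let $\Sigma_2$ be the set of $H$ in the chart such that the line $\lambda=H\cap H_\infty$ passes through the image of a contracted component of $\mathcal D$ or of a singular point of $\mathcal D$, or such that, for a non-contracted component with normalization $g_j:\hat D_j\to H_\infty$, $\lambda\supset g_j(\hat D_j)$ or $g_j^*\lambda$ is non-reduced. The line $\lambda$ is $x_3=p_1x_1+p_2x_2$ in $H_\infty$, so this is a condition on $p$ only. It is closed and algebraic: the last two conditions together say that the pulled-back equation of $\lambda$ vanishes to order $\ge2$ at some point of the compact curve $\hat D_j$. It is proper: passing through a given point is at most one nontrivial linear condition on $p$, and by Bertini a general $g_j^*\lambda$ is reduced. So $X^\vee\not\subset\Sigma_2$, since $X^\vee$ contains a graph over an open set of $p$. For $H\notin\Sigma_2$, at a point of $C_H\cap\mathcal D$ the curve $\mathcal D$ is smooth and the equation of $H$ restricted to it has a simple zero. So $C_H$ is smooth there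 and transversal to $\mathcal D$.

Put $\Sigma=\Sigma_1\cup\Sigma_2$ and $S=\mathbb C^3\setminus\Sigma$. As $\Sigma$ is a proper closed algebraic subset, $S$ is connected. The incidence set $\{(x,H):\nu(x)\in H\}\subset\tilde X\times\mathbb C^3$ is smooth and proper over $\mathbb C^3$. Over $S$ it is submersive, and so is its intersection with $\mathcal D\times S$. By Ehresmann's theorem for pairs, the $C_H$ and the $C_H^\circ=C_H\setminus\mathcal D$ form locally trivial families over $S$. All $C_H$, $H\in S$, are connected, since a general one is. So $\{C_H\}_{H\in S}$ is a smooth projective family of connected curves.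

**Step 3: the base point and the local picture.** By Steps 1 and 2 and the remark before Step 1, choose $a$ in the given piece of $M$, a smooth point of $X$, such that $H_0=T_aX=(p_0,c_0)$, $c_0=-\varphi^*(p_0)$, is not in $Y\cup\Sigma_2$ and $C_{H_0}$ is singular only at $a$ (identified with its preimage). Let $B$ be a small ball around $H_0$. It misses the closed set $\Sigma_2$. By properness, for $H\in B$ all singular points of $C_H$ are near $a$, where they mean tangency to the complexified graph of $\varphi$. Hence
$$\Sigma\cap B=\{c=-\varphi^*(p)\}.$$
Put $s=c+\varphi^*(p)$. Near $a$ use $x=(x_1,x_2)$ as coordinates on $X$. The curve $C_H$ is $f_p(x)=s$, where $f_p(x)=\varphi(x)-p\cdot x+\varphi^*(p)$ has a critical point $x(p)$ with value $0$. By Taylor's formula $f_p(x)=(x-x(p))^{\top}\mathcal G(p,x)(x-x(p))$ with $\mathcal G(p,x)=\int_0^1(1-\vartheta)D^2\varphi(x(p)+\vartheta(x-x(p)))\,d\vartheta$, which is positive definite for real arguments. Positive definite matrices have a holomorphic symmetric square root on a complex neighborhood, so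
$$y=\mathcal G(p,x)^{1/2}(x-x(p)),\qquad f_p=y_1^2+y_2^2 ,$$
where $y$ is a holomorphic coordinate system near $x(p)$, depending holomorphically on $p$, real for real $(p,x)$ and orientation preserving there. So $C_{H_0}$ has an ordinary node at $a$. For real $(p,c)\in B$ with $s>0$, the region $D(p,c)=\{|y|^2\le s\}$ is bounded by the oval $y=\sqrt s(\cos\theta,\sin\theta)$, whose lift $\delta$ to $M$ is the vanishing cycle at the node.

**Step 4: a polynomial of bounded degree.** Let
$$\mathcal A(p,c)=\oint_\delta x_1\,dx_2=\int_0^{2\pi}x_1\,\frac{\partial x_2}{\partial\theta}\,d\theta,\qquad y=\sqrt s(\cos\theta,\sin\theta).$$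
The integral is holomorphic in $(p,\sqrt s)$. Replacing $\sqrt s$ by $-\sqrt s$ is the shift $\theta\mapsto\theta+\pi$, so it is even in $\sqrt s$. Hence $\mathcal A$ is holomorphic on $B$. It vanishes at $s=0$, so after shrinking $B$
$$\mathcal A=\sum_{k\ge1}a_k(p)\,(c+\varphi^*(p))^k .$$
For real $(p,c)$ with $s>0$, Green's formula gives $\mathcal A=\mathrm{area}\,D(p,c)=B_0(p,c)$. By (i) and Lemma 1, for each real $p$ near $p_0$ this is a polynomial in $c$ for small $s>0$, so $a_k(p)=0$ for all large $k$. The closed sets $\{p\text{ real near }p_0:a_k(p)=0\ \forall k>N\}$ cover a real ball around $p_0$. By Baire one of them has an interior, and by analyticity $a_k\equiv0$ for all $k>N$ for this $N$. So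
$$\partial_c^{N+1}\mathcal A=0\quad\text{on }B .\tag{10.1}$$

**Step 5: the orbit of $\delta$ is isotropic.** Fix a real $H_*=(p_0,c_*)\in B$ with $c_*>-\varphi^*(p_0)$, and let $\Pi=\pi_1(S,H_*)$. It acts on $H_1(C^\circ_{H_*})$ and on $H_1(C_{H_*})$, preserving intersection numbers. The functions $x_1,x_2$ are regular on $\tilde X\setminus\mathcal D$, so the integral of $x_1\,dx_2$ over a locally constant cycle in $C_H^\circ$ is holomorphic in $H\in S$. For $h\in\Pi$ the function $\mathcal A_h=\oint_{h\delta}x_1\,dx_2$ near $H_*$ is the analytic continuation of $\mathcal A$ along a loop in $S$. Equation (10.1) persists under continuation, so $\partial_c^{N+1}\mathcal A_h=0$. Hence for $p=p_0$ the function $\mathcal A_h$ is a polynomial in $c$, and it returns to itself along the loop $c+\varphi^*(p_0)\mapsto e^{i\vartheta}(c+\varphi^*(p_0))$, $0\le\vartheta\le2\pi$, which lies in $B\setminus\Sigma$. This loop encircles a single node, and away from $a$ the pair $(C_H,\mathcal D\cap C_H)$ is trivial over $B$. So it acts on $H_1(C_{H_*}^\circ)$ by $T(x)=x\pm\langle x,\delta\rangle\delta$, and $\mathcal A_h$ changes by $\pm\langle h\delta,\delta\rangle\mathcal A$.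 Since $\mathcal A(H_*)$ is a positive area,
$$\langle h\delta,\delta\rangle=0\qquad\text{for all }h\in\Pi .$$
Intersection numbers are the same in $C_{H_*}^\circ$ and in $C_{H_*}$, and $\langle h\delta,h'\delta\rangle=\langle h'^{-1}h\delta,\delta\rangle$. So the span $U\subset H_1(C_{H_*},\mathbb Q)$ of $\Pi\delta$ is isotropic.

**Step 6: $\delta$ separates.** By Deligne's theorem applied to $\{C_H\}_{H\in S}$, the representation of $\Pi$ on $H^1(C_{H_*},\mathbb Q)$, hence on its dual $H_1(C_{H_*},\mathbb Q)$, is semisimple. Let $U'$ be a $\Pi$-stable complement of $U$. For $x\in U'$ we have $T(x)-x=\pm\langle x,\delta\rangle\delta\in U'\cap U=0$. If $\delta\ne0$ in $H_1(C_{H_*},\mathbb Q)$, it follows that $\langle U',\delta\rangle=0$, and $\langle U,\delta\rangle=0$ by isotropy, so $\delta$ is orthogonal to everything, contradicting the nondegeneracy of the intersection form. Hence $\delta=0$ in $H_1(C_{H_*},\mathbb Q)$. A simple closed curve that does not separate a closed connected oriented surface is met once, transversally, by some closed curve, so its class is nonzero. Therefore $\delta$ separates $C_{H_*}$.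

## 11. Split tangent sections force a quadric or a Steiner surface

**Step 1: the tangent section splits.** We pass from $C_{H_*}$ to $C_{H_0}$ along $p=p_0$. Outside a small ball around $a$ the curves are diffeomorphic. Inside, $C_{H_*}$ is an annulus with core $\delta$, and $C_{H_0}$ is the union of the two branches at $a$, two discs with common center. Since $\delta$ separates the connected surface $C_{H_*}$, the complement of the open annulus in it has two components, each containing exactly one of the boundary circles. So $C_{H_0}\setminus\{a\}$ has two components, each containing exactly one punctured branch at $a$. As $C_{H_0}$ is reduced and smooth apart from the node,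
$$C_{H_0}=C_1+C_2,$$
with $C_1,C_2$ smooth irreducible curves that meet only at $a$, transversally, so $C_1\cdot C_2=1$.

**Step 2: the numbers.** The purpose is to determine $d$. As $H_0$ and $a$ are real, $\tilde\tau$ preserves $C_{H_0}$ and fixes $a$. The branches at $a$ are $y_1+iy_2=0$ and $y_1-iy_2=0$ with $y$ real coordinates, so conjugation interchanges them, and $\tilde\tau(C_1)=C_2$. An antiholomorphic involution preserves the orientation of the surface and reverses the orientation of complex curves, so $\tilde\tau_*[C_1]=-[C_2]$ and $C_1^2=C_2^2=:\alpha$. Then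
$$d=L^2=(C_1+C_2)^2=2\alpha+2>0,\qquad\text{so }\alpha\ge0 .$$
If $\alpha\ge2$, the Gram matrix $\begin{pmatrix}\alpha&1\\1&\alpha\end{pmatrix}$ would be positive definite, against the Hodge index theorem. So $\alpha\in\{0,1\}$.

**Step 3: $\alpha=0$.** Then $d=2$ and $X$ is a quadric, and Section 9, Step 2 shows that $M$ is an open subset of a quadric 1–3.

**Step 4: $\alpha=1$; the components are rational.** Now $d=4$. We have $(C_1-C_2)\cdot L=(C_1-C_2)\cdot(C_1+C_2)=0$ and $(C_1-C_2)^2=1-2+1=0$. By Hodge index $C_1\equiv C_2$ numerically, so $L\equiv2C$ with $C=C_1$, and $L\cdot C=2$. Hence $\deg(\nu|_C)\cdot\deg\nu(C)=2$. If $\nu|_C$ had degree $2$ onto a line, its fiber over $a$ would have two points counted with multiplicity; but $\nu$ is an isomorphism over a neighborhood of $a$, so this fiber is one point at which $\nu|_C$ is unramified. So $\nu|_C$ is birational onto an irreducible conic. Both curves are smooth, so it is an isomorphism and $C\cong\mathbb P^1$.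

**Step 5: $\tilde X$ is rational.** By adjunction $-2=C^2+K\cdot C$, so $K\cdot C=-3$. The curve $C$ is irreducible with $C^2>0$, hence nef, so $kK$ with $kK\cdot C=-3k<0$ is not effective: $|kK|=\emptyset$ for $k\ge1$, and $p_g=P_2=0$. Suppose $q>0$. If the Albanese image were a surface, the wedge of two suitable pulled-back invariant $1$-forms would be a nonzero holomorphic $2$-form, contradicting $p_g=0$; so the image is a curve. As $C\cong\mathbb P^1$ has no nonconstant map to an abelian variety, it lies in a fiber. Let $f$ be the class of a general fiber over this curve. Then $f^2=0$, $f\not\equiv0$ and $C\cdot f=0$, while $C^2=1>0$. This contradicts the Hodge index theorem. So $q=0$, and $\tilde X$ is rational by Castelnuovo's theorem.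

**Step 6: the map to the plane.** From
$$0\to O\to O(C)\to O_{\mathbb P^1}(1)\to0,\qquad H^1(\tilde X,O)=0,$$
we get $h^0(O(C))=1+2=3$. The system $|C|$ is base point free: the section defining $C$ has no zero off $C$, and on $C$ the restriction to $H^0(O_{\mathbb P^1}(1))$ is surjective. So $|C|$ defines a morphism $\pi:\tilde X\to\mathbb P^2$ with $\pi^*O(1)=O(C)$, surjective because $C^2>0$, of degree $C^2=1$. On a rational surface numerical and linear equivalence coincide, so $C_2\sim C_1=C$ and $L\cong\pi^*O(2)$. As $\pi$ is birational onto a normal surface, $\pi_*O=O$ and $H^0(\tilde X,L)=H^0(\mathbb P^2,O(2))$. Hence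
$$\nu=[Q_0:Q_1:Q_2:Q_3]\circ\pi$$
with ternary quadratic forms $Q_i$. They have no common zero: over such a zero, which has a preimage because $\pi$ is surjective, all four sections defining $\nu$ would vanish. As $\nu$ and $\pi$ are birational, so is $[Q_0:\dots:Q_3]$ onto $X$.

**Step 7: reality.** It remains to make the $Q_i$ real. Since $\tilde\tau(C)=C_2\in|C|$, the assignment $s\mapsto\overline{\tilde\tau^*s}$ maps sections of $O(C)$ to sections of $O(C_2)\cong O(C)$ antilinearly. It sends the divisor of $s$ to its image under $\tilde\tau$. As $\pi(x)$ is the hyperplane of sections vanishing at $x$, we obtain an antiholomorphic map $\tau'$ of $\mathbb P^2$, induced by an antilinear map, with $\pi\tilde\tau=\tau'\pi$, and $\tau'^2=1$ since $\tilde\tau^2=1$. Lift $\tau'$ to $j(v)=A\bar v$ on $\mathbb C^3$. Then $j^2=A\bar A=\lambda$ is a scalar. Since $j$ commutes with $j^2$, and $j(\lambda v)=\bar\lambda j(v)$, $\lambda$ is real. Taking determinants, $\lambda^3=|\det A|^2>0$, so $\lambda>0$. Dividing $A$ by $\sqrt\lambda$ we get $j^2=1$. The fixed vectors of $j$ form a real subspace of real dimension $3$ that spans $\mathbb C^3$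 over $\mathbb C$, and in a basis from it $j$ is $v\mapsto\bar v$. So in suitable coordinates $\tau'$ is the standard conjugation.

Because $\nu\tilde\tau=\overline{\nu}$ and $\pi$ is surjective, $[Q]$ commutes with conjugation. Let $\bar Q_i$ denote the form with conjugate coefficients. Then $[\bar Q_0:\dots:\bar Q_3]=[Q_0:\dots:Q_3]$ as maps, that is, $\bar Q_iQ_k=\bar Q_kQ_i$, so $\bar Q_i=\mu Q_i$ with a common rational function $\mu$. In lowest terms the denominator of $\mu$ divides all $Q_i$ and the numerator divides all $\bar Q_i$. Neither family has a common factor of positive degree, since such a factor would give common zeros. So $\mu$ is a constant. Conjugating, $Q_i=\bar\mu\bar Q_i=|\mu|^2Q_i$, so $|\mu|=1$. Choose $\zeta$ with $\zeta^2=\mu$. Then $|\zeta|=1$ and $\overline{\zeta Q_i}=\bar\zeta\mu Q_i=\zeta Q_i$, so the forms $\zeta Q_i$ are real and define the same map. Thus $X$ is a quartic, the birational image of $\mathbb P^2$ under four real quadratic forms without common complex zero. This is (ii), and Theorem D is proved. $\blacksquare$
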